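\title{Loci of covers of curves of positive genus are non-tautological in large genus}

\begin{abstract}
Let $\overline{\mathcal H}_{g/h,d}$ be the space of admissible covers of degree $d$ from curves of genus $g$ to curves of genus $h$, and let $\phi$ be the map to $\overline{\mathcal M}_g$ that remembers the source. We prove that for $h\ge1$, $d\ge2$ and all sufficiently large $g$ the class $\phi_*[\overline{\mathcal H}_{g/h,d}]\in H^*(\overline{\mathcal M}_g)$ is not tautological. For $h=1$ this holds when $g\ge12\lfloor d^2/4\rfloor$, and the classes for different degrees are linearly independent modulo tautological classes. The proof restricts the class to a boundary stratum with two vertices of genus $h$ joined by many edges, and integrates it against the product of a holomorphic form on one factor and an antiholomorphic form on the other. This integral vanishes on tautological classes and on all degenerate contributions. What remains is a diagonal for $h\ge2$, and a positive combination of Hecke operators for $h=1$.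
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\overline{\mathcal M}_{g,n}$ be the moduli stack of stable complex curves of genus $g$ with $n$ marked points. It carries the classes $\psi_i$, the first Chern classes of the cotangent lines at the markings, and $\kappa_a=\pi_*(\psi_{n+1}^{a+1})$, where $\pi\colon\overline{\mathcal M}_{g,n+1}\to\overline{\mathcal M}_{g,n}$ forgets the last point. The \emph{tautological rings} $R^*(\overline{\mathcal M}_{g,n})\subset A^*(\overline{\mathcal M}_{g,n})$ form the smallest system of subrings of the rational Chow rings that contains the $\psi$ and $\kappa$ classes and is closed under pushforward by the forgetful maps $\pi$ and by the gluing maps $\xi_\Gamma\colon\overline{\mathcal M}_\Gamma\to\overline{\mathcal M}_{g,n}$ onto the boundary strata. A class in $H^*(\overline{\mathcal M}_g)$ is \emph{tautological} if it lies in the image of $R^*(\overline{\mathcal M}_g)$ under the cycle class map (with complex coefficients: in the span of that image). These are the classes that can be written down from the universal curve and the boundary stratification alone. Every tautological class is algebraic, and one can test the converse on subvarieties defined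 by a geometric property of the curve, such as being a cover of another curve.

Fix $h\ge1$ and $d\ge2$. A simply branched cover $X\to Y$ of degree $d$ of smooth curves of genera $g$ and $h$ has $b=2g-2-d(2h-2)$ branch points, and such covers move in a family of dimension $3h-3+b$. The stack $\overline{\mathcal H}_{g/h,d}$ of Harris--Mumford admissible covers, recalled in Section~\ref{sec:adm}, compactifies this family. Let $\phi\colon\overline{\mathcal H}_{g/h,d}\to\overline{\mathcal M}_g$ send a cover to its source, with the unstable components contracted. The class $\phi_*[\overline{\mathcal H}_{g/h,d}]$ has complex codimension $(3g-3)-(3h-3+b)=g-1+(2d-3)(h-1)$.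

Graber and Pandharipande showed that certain loci of curves admitting double covers of elliptic curves are non-tautological. Van Zelm showed that for $g\ge2$ and $g+m\ge12$ the locus in $\overline{\mathcal M}_{g,2m}$ of pointed curves admitting a double cover of an elliptic curve with $m$ pairs of conjugate points is non-tautological; in particular the bielliptic locus in $\overline{\mathcal M}_g$ is non-tautological for $g\ge12$. The question that we answer is taken from \cite{Lian}: if $h\ge1$ and $d\ge2$, is the class $\phi_*[\overline{\mathcal H}_{g/h,d}]$ non-tautological for all sufficiently large $g$, depending on $h$ and $d$?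

\begin{theorem}\label{thm:A}
Let $h\ge1$ and $d\ge2$. For all sufficiently large $g$, the class $\phi_*[\overline{\mathcal H}_{g/h,d}]\in H^*(\overline{\mathcal M}_g)$ is non-tautological.
\end{theorem}

The method gives more. For $h=1$ let $\overline{\mathcal H}^{\mathrm{prim}}_{g/1,d}\subset\overline{\mathcal H}_{g/1,d}$ be the closure of the locus of covers of smooth curves $X\to E$ that do not factor through a nontrivial isogeny $E'\to E$. For $h\ge2$ let $\overline{\mathcal H}^{\natural}_{g/h,d}$ be the union of the irreducible components of $\overline{\mathcal H}_{g/h,d}$ whose covers of smooth curves have monodromy group $S_d$.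

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] Let $h=1$, $d_0\ge2$ and $g\ge12\lfloor d_0^2/4\rfloor$. The classes $\phi_*[\overline{\mathcal H}_{g/1,d}]$, $2\le d\le d_0$, are linearly independent modulo tautological classes. The same holds for the classes $\phi_*[\overline{\mathcal H}^{\mathrm{prim}}_{g/1,d}]$, $2\le d\le d_0$. In particular $\phi_*[\overline{\mathcal H}_{g/1,d}]$ is non-tautological for $g\ge12\lfloor d^2/4\rfloor$.
\item[(2)] Let $h\ge2$ and $d\ge2$. For all sufficiently large $g$, the class $\phi_*[\overline{\mathcal H}^{\natural}_{g/h,d}]$ is non-tautological.
\end{enumerate}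
\end{theorem}

The reason to expect this answer is a property of diagonals. Let $\mathcal M$ be smooth and proper of dimension $\nu>0$, with a nonzero holomorphic $\nu$-form $\omega$, and consider the closed form $\beta=\omega\otimes\overline\omega$ on $\mathcal M\times\mathcal M$. Its integral over the diagonal is $\int_{\mathcal M}\omega\wedge\overline\omega\ne0$. Its pairing with a product $a_1\otimes a_2$ of algebraic classes is zero, because a form of type $(0,\nu)$ vanishes on every subvariety of smaller dimension. So the diagonal is not a combination of products of algebraic classes. A tautological class restricts on every boundary stratum to such a combination. A locus of covers, on the other hand, meets the boundary in diagonals: two copies of a curve $Y$, glued along $n$ pairs of equal points, form a limit of double covers of curves of genus $h$. One therefore expects a non-tautological class as soon as $\overline{\mathcal M}_{h,n}$ has a holomorphic top form. The hypothesis $h\ge1$ enters here: $\overline{\mathcal M}_{0,n}$ is birational to $(\mathbb P^1)^{n-3}$ and has no such form. The hypothesis $d\ge2$ only removes the case where every cover is an isomorphism.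

Sections~\ref{sec:background} and~\ref{sec:forms} collect the background and construct the holomorphic forms. Section~\ref{sec:model} carries out the idea for bielliptic curves of genus $12$ and lists what has to be added in general. Sections~\ref{sec:stratum}--\ref{sec:formula} prove one formula, Proposition~\ref{prop:formula}, which is evaluated for $h\ge2$ in Section~\ref{sec:higher} and for $h=1$ in Section~\ref{sec:elliptic}.

\section{Nodal curves, admissible covers and boundary strata}\label{sec:background}

\subsection{Cycles and forms}\label{sec:cycles}

We work over $\mathbb C$ with Deligne--Mumford stacks of finite type. Chow groups have rational coefficients, cohomology has rational or complex coefficients. A differential form on a smooth stack is a compatible collection of forms on \'etale charts. Let $\mathcal M$ be smooth and proper, $\beta$ a closed smooth form of degree $2m$ on $\mathcal M$, and $u\colon Z\to\mathcal M$ a morphism from an integral proper stack of dimension $m$. Then $\int_{\mathcal M}u_*[Z]\cup\beta=\int_Zu^*\beta$. The right side is computed on any dense smooth open substack of $Z$, weighted by the inverse order of the generic stabilizer, and it converges absolutely.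

All vanishing statements in this paper come from one observation.

\begin{lemma}\label{lem:type}
Let $\eta$ be a smooth form of type $(p,p')$ on a smooth stack $\mathcal M$, and let $u\colon Z\to\mathcal M$ be a morphism from an integral stack whose image has dimension less than $\max(p,p')$. Then $u^*\eta=0$ on a dense smooth open substack of $Z$.
\end{lemma}

\begin{proof}
Let $V$ be the reduced closure of the image. A dense smooth open substack of $Z$ maps into the smooth locus of $V$, and there $\eta$ restricts to a form of type $(p,p')$ on a complex manifold of dimension less than $\max(p,p')$, which is zero.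
\end{proof}

\subsection{Nodal curves}\label{sec:nodal}

The arithmetic genus of a connected nodal curve $C$ is the sum of the geometric genera of its components plus the first Betti number of its dual graph. A \emph{rational tree} is a connected nodal curve of arithmetic genus $0$. We use the following facts.
\begin{enumerate}
\item[(N1)] A connected subcurve of $C$ has arithmetic genus at most $p_a(C)$. If two connected subcurves $C_1,C_2$ without common component meet in $j\ge1$ points, then $p_a(C_1\cup C_2)=p_a(C_1)+p_a(C_2)+j-1$.
\item[(N2)] If a component $C_0$ of $C$ has geometric genus $p_a(C)$, then the dual graph is a tree and all other components are rational. So $C_0$ is smooth and $C$ is the union of $C_0$ and of disjoint rational trees, each meeting $C_0$ in one point.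
\item[(N3)] A section $\eta$ of the dualizing sheaf $\omega_C$ is a differential on the normalization with at most simple poles, located at the preimages of the nodes, with opposite residues on the two branches of each node; and $h^0(\omega_C)=p_a(C)$. If a subcurve $C_1$ meets the rest of $C$ in $x_1,\dots,x_j$, the residues of $\eta|_{C_1}$ at the $x_i$ add up to $0$, by the residue theorem on each component of $C_1$. If they all vanish, $\eta|_{C_1}$ is a section of $\omega_{C_1}$, hence is zero when $C_1$ is a rational tree. At a separating node the residue is $0$.
\item[(N4)] In a stable pointed curve, a rational tree that meets the rest of the curve in one point, marked by that point and its own markings, is a stable curve of genus $0$. So it carries at least two markings, and if it carries exactly two it is a single $\mathbb P^1$.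
\item[(N5)] Let $\operatorname{st}\colon C'\to C$ be the stabilization of a pointed nodal curve, possibly after forgetting some markings. Each fiber is a point or a rational tree. A tree over a smooth point of $C$ meets the rest of $C'$ in one point; a tree over a node meets it in two points, one for each branch.
\end{enumerate}

\subsection{Admissible covers}\label{sec:adm}

An \emph{admissible cover} of degree $d$ is a finite map $f\colon X'\to Y'$ of degree $d$ of connected nodal curves of arithmetic genera $g$ and $h$, with $b=2g-2-d(2h-2)$ ordered marked points on $Y'$ that make $Y'$ stable, such that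
\begin{itemize}
\item the preimage of the set of nodes of $Y'$ is the set of nodes of $X'$, and the two branches at a node of $X'$ map to the two branches of a node of $Y'$ with equal ramification indices;
\item over each marked point there is exactly one ramification point, which is simple, and there is no other ramification over smooth points of $Y'$.
\end{itemize}
We write $\overline{\mathcal H}=\overline{\mathcal H}_{g/h,d}$ for the stack of admissible covers. Forgetting the order of the branch points, or marking further preimages, multiplies $\phi_*[\overline{\mathcal H}]$ by a positive number, and normalizing $\overline{\mathcal H}$ does not change it; so the theorems do not depend on these conventions.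

The following facts are due to Harris and Mumford. The stack $\overline{\mathcal H}$ is proper of pure dimension $3h-3+b$, and the covers of smooth curves form a dense smooth open substack $\mathcal H$. At a cover $f$, let $t_1,\dots,t_{3h-3+b}$ be coordinates on the deformation space of the pointed curve $Y'$, among them a smoothing parameter $t_j$ for each node $y_j$: the universal curve has the equation $xy=t_j$ at $y_j$. Then the complete local ring of $\overline{\mathcal H}$ is
\begin{equation}\label{eq:local}
\mathbb C[[t_1,\dots,t_{3h-3+b},(t_{j,k})]]\big/\bigl(t_{j,k}^{\,e_{j,k}}-t_j\bigr),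
\end{equation}
where $t_{j,k}$ and $e_{j,k}$ are the smoothing parameters and ramification indices of the nodes of $X'$ over $y_j$. Where $f$ is unramified at all nodes, $\overline{\mathcal H}\to\overline{\mathcal M}_{h,b}$ is therefore \'etale, and every node over $y_j$ has the equation $uv=t_j$.

At a node of $X'$ the map is $x=u^e$, $y=v^e$, and the generator $dx/x=-dy/y$ of $\omega_{Y'}$ pulls back to the generator $e\,du/u=-e\,dv/v$ of $\omega_{X'}$. So a section $\eta$ of $\omega_{Y'}$ pulls back to a section $f^*\eta$ of $\omega_{X'}$, and residues are multiplied by ramification indices.

\begin{lemma}\label{lem:sub}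
Let $B\subset Y'$ be a connected subcurve, and let $D$ be a connected component of the union of the components of $X'$ that lie over $B$. Then $D$ has the same degree $\delta\ge1$ over every component of $B$, and $2p_a(D)-2=\delta\,(2p_a(B)-2)+\sum_x(e_x-1)$, the sum running over the smooth points $x$ of $D$, with ramification indices $e_x$.
\end{lemma}

\begin{proof}
A point of $D$ over a node of $B$ is a node of $X'$ both of whose branches lie over $B$, so it is a node of $D$. Conversely the branches of a node of $D$ map to both branches of a node of $Y'$, which is then a node of $B$. If two components $B_0,B_0'$ of $B$ meet at a node, the degree of $D$ over each of them is the sum of the ramification indices at the points of $D$ over that node, and the indices agree on both sides. As $B$ is connected, the degree is constant, and it is positive because $D$ is not empty. Finally $f^*\omega_B\to\omega_D$ is an isomorphism at the nodes of $D$ and vanishes to order $e_x-1$ at a smooth point $x$; take degrees.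
\end{proof}

\subsection{Boundary strata}\label{sec:strata}

A stable graph $\Gamma$ of genus $g$ records the topological type of a stable curve: a vertex $v$ with a genus $g(v)$ for each part, an edge for each node joining parts. With $n(v)$ the number of half-edges at $v$, put $\overline{\mathcal M}_\Gamma=\prod_v\overline{\mathcal M}_{g(v),n(v)}$. The gluing map $\xi_\Gamma\colon\overline{\mathcal M}_\Gamma\to\overline{\mathcal M}_g$ is finite, representable and unramified, of codimension the number of edges. Locally, the deformation space of a point of $\overline{\mathcal M}_\Gamma$ maps isomorphically onto the subspace $\{s_\varepsilon=0,\ \varepsilon\in E(\Gamma)\}$ of the deformation space of the glued curve, where the $s_\varepsilon$ are the smoothing parameters of the nodes created by the gluing.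

\begin{lemma}\label{lem:GP}
If $\alpha\in R^*(\overline{\mathcal M}_g)$, then $\xi_\Gamma^*\alpha$ is a linear combination of products $\bigotimes_va_v$ with $a_v\in R^*(\overline{\mathcal M}_{g(v),n(v)})$.
\end{lemma}

\begin{proof}
We use two results of Graber and Pandharipande \cite[Appendix]{GP}. First, $R^*(\overline{\mathcal M}_g)$ is spanned by the classes $\xi_{B*}\theta$, with $B$ a stable graph and $\theta$ a monomial in $\psi$ and $\kappa$ classes of the factors of $\overline{\mathcal M}_B$. Second, call a stable graph $C$ with edge contractions $C\to\Gamma$ and $C\to B$ a generic $(\Gamma,B)$-structure if every edge of $C$ survives in $\Gamma$ or in $B$, and call an edge common if it survives in both. Then $\overline{\mathcal M}_\Gamma\times_{\overline{\mathcal M}_g}\overline{\mathcal M}_B$ is the disjoint union of the $\overline{\mathcal M}_C$ over the isomorphism classes of generic $(\Gamma,B)$-structures, and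
\[
\xi_\Gamma^*\,\xi_{B*}\theta=\sum_C\xi_{C\to\Gamma\,*}\Bigl(\xi_{C\to B}^*\theta\cdot\prod_{\text{common edges}}(-\psi-\psi')\Bigr),
\]
with $\psi,\psi'$ the classes at the two half-edges of an edge. Under $\xi_{C\to B}$ a $\psi$ class pulls back to a $\psi$ class and a $\kappa$ class to a sum of $\kappa$ classes of the factors, so the bracket is a combination of monomials in $\psi$ and $\kappa$ classes. The map $\xi_{C\to\Gamma}$ is a product, over the vertices $v$ of $\Gamma$, of gluing maps into the factors of $\overline{\mathcal M}_\Gamma$. It pushes each monomial forward to a product of tautological classes.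
\end{proof}

\section{Holomorphic top forms on $\overline{\mathcal M}_{h,n}$}\label{sec:forms}

Forms are easy to write down on the open part $\mathcal M_{h,n}$; the issue is to extend them. For a holomorphic form $\omega$ of top degree $\nu$ the real form $i^{\nu^2}\omega\wedge\overline\omega$ is nonnegative: if $\omega=a\,dw_1\wedge\dots\wedge dw_\nu$, it equals $|a|^2\prod_j(i\,dw_j\wedge d\overline w_j)$, which is $2^\nu|a|^2$ times the Euclidean volume form. So the condition that $\omega$ be $L^2$ needs no metric. A holomorphic function on the complement of a proper analytic subset that is locally $L^2$ extends holomorphically: across the smooth points of a divisor $w_1=0$ because negative powers of $w_1$ are not square integrable, and across subsets of codimension two by Hartogs' theorem. Applied in \'etale charts, this shows that \emph{an $L^2$ holomorphic top form on $\mathcal M_{h,n}$ extends to $\overline{\mathcal M}_{h,n}$}.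

In genus one the forms come from cusp forms. Let $S_k$ be the space of cusp forms of weight $k$ for $SL_2(\mathbb Z)$, with the Petersson product $\langle F,F'\rangle=\int F\,\overline{F'}\,y^{k-2}\,dx\,dy$ over a fundamental domain, $\tau=x+iy$. Put $\Lambda_\tau=\mathbb Z\tau+\mathbb Z$, and write points of $\mathcal M_{1,n}$ as $(\mathbb C/\Lambda_\tau;z_1,\dots,z_{n-1},0)$.

\begin{lemma}\label{lem:genus1}
Let $n$ be odd, $k=n+1$ and $F\in S_k$. The form $\omega_F=F(\tau)\,d\tau\wedge dz_1\wedge\dots\wedge dz_{n-1}$ is well defined on $\mathcal M_{1,n}$ and extends to a holomorphic $n$-form on $\overline{\mathcal M}_{1,n}$. Moreover $\int\omega_F\wedge\overline{\omega_{F'}}=C_n\langle F,F'\rangle$ with $C_n=2^{n-1}i^{-n^2}\ne0$.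
\end{lemma}

\begin{proof}
Translating $z_i$ by an element of $\Lambda_\tau$ changes $dz_i$ by a multiple of $d\tau$, which does not change $\omega_F$. A matrix in $SL_2(\mathbb Z)$ with lower row $(c,\delta)$ multiplies $d\tau$ by $(c\tau+\delta)^{-2}$ and sends $z_i$ to $z_i/(c\tau+\delta)$, so it sends $dz_i$ to $(c\tau+\delta)^{-1}dz_i$ plus a multiple of $d\tau$. Hence $d\tau\wedge dz_1\wedge\dots\wedge dz_{n-1}$ is multiplied by $(c\tau+\delta)^{-2-(n-1)}=(c\tau+\delta)^{-k}$, while $F$ is multiplied by $(c\tau+\delta)^k$. The form $i^{n^2}\omega_F\wedge\overline{\omega_{F'}}$ is $2^nF\overline{F'}$ times the Euclidean volume form. The fiber over $\tau$ is dense in $(\mathbb C/\Lambda_\tau)^{n-1}$, of volume $y^{n-1}=y^{k-2}$, and the matrix $-1$, which fixes $\tau$, contributes a factor $1/2$. This gives the formula. For $F'=F$ it shows that $\omega_F$ is $L^2$.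
\end{proof}

For $h\ge2$ we imitate this. A cusp form of weight $k$ is a section of the canonical bundle of the base twisted by the $(k-2)$-th power of the Hodge line bundle, and each factor $dz_i$ trades one copy of the Hodge line bundle for one marked point. In genus $h$ one copy of the Hodge line bundle is traded for $h$ points.

\begin{lemma}\label{lem:higher}
Let $h\ge2$. There are arbitrarily large $n$ for which $\overline{\mathcal M}_{h,n}$ carries a nonzero holomorphic form of top degree $3h-3+n$.
\end{lemma}

\begin{proof}
Let $\mathbb E$ be the Hodge bundle on $\overline{\mathcal M}_h$, with fiber $H^0(C,\omega_C)$; let $\lambda=\det\mathbb E$, let $K$ be the canonical bundle of $\overline{\mathcal M}_h$, and let $c\colon\overline{\mathcal M}_h\to\overline M_h$ be the map to the coarse space, an irreducible projective variety.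

\emph{A section of $K\otimes\lambda^m$.} A power of $\lambda$ descends to $\overline M_h$ and is the pullback of an ample line bundle under the morphism to the Satake compactification. By the Torelli theorem this morphism is generically finite onto its image, so that power is big. Kodaira's lemma then gives $m_0\ge1$, an ample line bundle $\mathcal O(1)$ on $\overline M_h$ and a nonzero section of $\lambda^{m_0}\otimes c^*\mathcal O(-1)$. The generic stabilizer of $\overline{\mathcal M}_h$ acts trivially on $K$: it is trivial for $h\ge3$, and for $h=2$ the hyperelliptic involution acts by $-1$ on $H^0(\omega_C)$, hence trivially on the cotangent space $H^0(\omega_C^2)=\operatorname{Sym}^2H^0(\omega_C)$. So the coherent sheaf $c_*K$ is nonzero, and $H^0(K\otimes c^*\mathcal O(l))=H^0(c_*K\otimes\mathcal O(l))\ne0$ for $l\gg0$. Multiplying by the $l$-th power of the first section gives $0\ne\zeta\in H^0(\overline{\mathcal M}_h,K\otimes\lambda^m)$ for $m=m_0l$ and every $l\gg0$.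

\emph{The form.} Let $n=hm$, split $\{1,\dots,n\}$ into $m$ blocks of size $h$, and let $\pi\colon\mathcal M_{h,n}\to\mathcal M_h$. Write $\omega_{p_i}$ for the cotangent line at $p_i$. For each block $J$, the rule $u_1\wedge\dots\wedge u_h\mapsto\det(u_a(p_i))_{1\le a\le h,\,i\in J}$ defines a map $\operatorname{ev}_J\colon\pi^*\lambda\to\bigotimes_{i\in J}\omega_{p_i}$. It is nonzero: only the zero differential vanishes at $h$ general points. Since $\mathcal M_{h,n}$ is open in the $n$-fold fiber power of the universal curve, its canonical bundle is $\pi^*K\otimes\bigotimes_i\omega_{p_i}$. So $\omega=\bigl(\prod_J\operatorname{ev}_J\bigr)(\pi^*\zeta)$ is a nonzero holomorphic top form on $\mathcal M_{h,n}$.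

\emph{Square integrability.} In a chart of $\overline{\mathcal M}_h$ with coordinates $t$ write $\zeta=\zeta_0(t)\,(u_1\wedge\dots\wedge u_h)^m\otimes dt$, with $u_a$ a frame of $\mathbb E$ and $\zeta_0$ holomorphic. On a smooth fiber $C$ put $\langle u,v\rangle=\frac i2\int_Cu\wedge\overline v$. Expanding both determinants gives Andr\'eief's identity
\[
\int_{C^h}|\det(u_a(p_i))|^2=\sum_{\sigma,\sigma'\in S_h}\operatorname{sgn}(\sigma)\operatorname{sgn}(\sigma')\prod_{i=1}^h\langle u_{\sigma(i)},u_{\sigma'(i)}\rangle=h!\,\det(\langle u_a,u_{a'}\rangle).
\]
The fiber of $\pi$ is dense in $C^n$, so the fiber integral of $|\omega|^2$ is a constant times $|\zeta_0|^2\det(\langle u_a,u_{a'}\rangle)^m\,|dt|^2$. Near a node $xy=t_j$ we have $u_a=\gamma_a\,dx/x$ with $\gamma_a$ bounded, and $\frac i2\int_{|t_j|<|x|<1}|x|^{-2}\,dx\wedge d\overline x=2\pi\log(1/|t_j|)$. Away from the nodes the $u_a$ are bounded. After shrinking the chart, $\langle u_a,u_a\rangle\le c_1\bigl(1+\sum_j\log(1/|t_j|)\bigr)$, the sum running over the nodes. By Hadamard's inequality a positive Hermitian determinant is at most the product of its diagonal entries, so $\det(\langle u_a,u_{a'}\rangle)^m$ is bounded by a constant times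 the $hm$-th power of the bracket. Powers of $\log|t_j|$ are locally integrable, and finitely many such charts cover $\overline{\mathcal M}_h$. Hence $\omega$ is $L^2$.
\end{proof}

\section{Bielliptic curves of genus $12$}\label{sec:model}

The first nonzero cusp form is the discriminant $\Delta=q\prod_{j\ge1}(1-q^j)^{24}\in S_{12}$, $q=e^{2\pi i\tau}$, which gives the form $\omega_\Delta$ on $\overline{\mathcal M}_{1,11}$. Take $h=1$, $d=2$, and let $\Gamma$ have two vertices of genus $1$ joined by $11$ edges. Then $g=12$, $b=22$, $\dim\overline{\mathcal H}=22$, and $\xi\colon\overline{\mathcal M}_{1,11}\times\overline{\mathcal M}_{1,11}\to\overline{\mathcal M}_{12}$ has codimension $11$. So $\alpha=\phi_*[\overline{\mathcal H}]$ restricts to a class of dimension $11$, which can be paired with $\beta=\omega_\Delta\otimes\overline{\omega_\Delta}$.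

Let $(E;p_1,\dots,p_{11})\in\mathcal M_{1,11}$, and let $X$ be two copies of $E$ glued along $p_i\sim p_i$. The map $X\to E$ has degree $2$, but it sends nodes to smooth points, so it is not admissible. A local model shows what happens. The double cover $z^2=y^2-t^2$ of the $y$-disk is branched at $y=\pm t$, and as $t\to0$ it degenerates to the node $(z-y)(z+y)=0$. To keep the two branch points apart, the target sprouts a $\mathbb P^1$ with coordinate $y/t$, marked at $\pm1$ and attached at $\infty$. The source sprouts the conic $(z/t)^2=(y/t)^2-1$, a double cover of that $\mathbb P^1$, whose two points at infinity are attached to the two copies of $E$. Doing this at all eleven points gives an admissible cover with $22$ branch points whose stabilized source is $X$.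

So the diagonal of $\mathcal M_{1,11}\times\mathcal M_{1,11}$, of the expected dimension $11$, appears in $\xi^*\alpha$. Its coefficient can be read off. The $22$ labels are distributed in pairs over the eleven sprouts in $22!/2^{11}$ ways. In the local model the node of the target is $y\cdot(t/y)=t$, so $t$ is a coordinate on $\overline{\mathcal H}$, while the node of $X$ is $(z-y)(z+y)=-t^2$. The stratum is cut out by eleven equations $t^2=0$, and the multiplicity is $2^{11}$. If nothing else contributes,
\[
\int\xi^*\alpha\cup\beta=22!\int_{\mathcal M_{1,11}}\omega_\Delta\wedge\overline{\omega_\Delta}=22!\;C_{11}\langle\Delta,\Delta\rangle\ne0,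
\]
whereas a tautological class gives $0$ by Lemmas~\ref{lem:GP} and~\ref{lem:type}. The rest of the paper proves this formula and its generalization. Four things are needed.
\begin{enumerate}
\item The fiber product of $\overline{\mathcal M}_\Gamma$ and $\overline{\mathcal H}$ may have other components, of uncontrolled dimension. We do not compute their contributions; we show that $\beta$ vanishes on them.
\item Forms are available only for special $n$, while all large $g$ are wanted. So the number $N$ of edges must be allowed to exceed $n$.
\item For $d>2$ and $h\ge2$, a curve of genus $h$ covers a curve of genus $h$ only with degree $1$, so $d-2$ more sheets must be provided by more vertices.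
\item For $d>2$ and $h=1$, two vertices suffice, but they cover the target by isogenies of degrees $d_1+d_2=d$. The diagonal is replaced by Hecke correspondences, and one must exclude cancellation.
\end{enumerate}

\section{The stratum and the test form}\label{sec:stratum}

Fix $h\ge1$, $d\ge2$, and integers $N\ge n\ge(h+2)d$. Put $r=0$ if $h=1$ and $r=d-2$ if $h\ge2$. Let $\Gamma$ have vertices $v_1,\dots,v_{2+r}$, all of genus $h$, with $N$ edges between $v_1$ and $v_2$ and one edge between $v_1$ and $v_j$ for each $j\ge3$. It has $M=N+r$ edges, all of them adjacent to $v_1$, and first Betti number $N-1$. Thus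
\[
g=h(2+r)+N-1,\qquad\overline{\mathcal M}_\Gamma=\overline{\mathcal M}_{h,M}\times\overline{\mathcal M}_{h,N}\times\prod_{j\ge3}\overline{\mathcal M}_{h,1}\xrightarrow{\ \xi\ }\overline{\mathcal M}_g .
\]
A point of $\overline{\mathcal M}_\Gamma$ is written $(S_1;p_1,\dots,p_N,z_3,\dots,z_{2+r})$, $(S_2;q_1,\dots,q_N)$, $(S_j;w_j)$, and $\xi$ glues $p_i\sim q_i$ and $z_j\sim w_j$. The number of branch points is $b=2M$. For $h=1$, $b=2g-2=2N$; for $h\ge2$, $g=hd+N-1$ and $b=2hd+2N-4-d(2h-2)=2(N+d-2)$. Put
\[
\nu=3h-3+n=\dim\overline{\mathcal M}_{h,n},\qquad\mu=3h-3+M=\dim\overline{\mathcal M}_{h,M},\qquad e=M-n=\mu-\nu .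
\]

Let $\alpha=\phi_*[\overline{\mathcal H}]$ and $\mathcal F=\overline{\mathcal M}_\Gamma\times_{\overline{\mathcal M}_g}\overline{\mathcal H}$, a proper stack. A point of $\mathcal F$ consists of a point of $\overline{\mathcal M}_\Gamma$, an admissible cover $f\colon X'\to Y'$, and an identification of the stabilization of $X'$ with the glued curve $X=\bigcup_vS_v$. As $\xi$ is a representable unramified map of smooth stacks of codimension $M$, it has a refined Gysin map $\xi^!$, compatible with proper pushforward. So $\xi^*\alpha$ is the pushforward to $\overline{\mathcal M}_\Gamma$ of a class $\xi^![\overline{\mathcal H}]\in A_\mu(\mathcal F)$; the dimension is $(3h-3+2M)-M=\mu$.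

We need a closed form of degree $2\mu=2\nu+2e$. Holomorphic and antiholomorphic top forms of $\overline{\mathcal M}_{h,n}$ account for $2\nu$, and a positive form of type $(e,e)$ will supply the rest. Let $\pi_1\colon\overline{\mathcal M}_{h,M}\to\overline{\mathcal M}_{h,n}$ and $\pi_2\colon\overline{\mathcal M}_{h,N}\to\overline{\mathcal M}_{h,n}$ remember $p_1,\dots,p_n$ and $q_1,\dots,q_n$. Let $\Omega$ be the pullback to $\overline{\mathcal M}_{h,M}$ of the Fubini--Study form under a finite map from the coarse space to a projective space. It is a smooth closed semipositive $(1,1)$-form, and it is positive on the dense Zariski open set where the map is an immersion. For holomorphic $\nu$-forms $\omega,\omega'$ on $\overline{\mathcal M}_{h,n}$ put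
\[
\beta=\operatorname{pr}_1^*(\pi_1^*\omega\wedge\Omega^e)\wedge\operatorname{pr}_2^*\,\overline{\pi_2^*\omega'},
\]
with $\operatorname{pr}_1,\operatorname{pr}_2$ the projections of $\overline{\mathcal M}_\Gamma$ to its first two factors.

\begin{lemma}\label{lem:taut}
If $\alpha_0\in H^*(\overline{\mathcal M}_g)$ is tautological, then $\int_{\overline{\mathcal M}_\Gamma}\xi^*\alpha_0\cup\beta=0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:GP} it suffices to pair $\beta$ with a product $\bigotimes_va_v$ of classes of irreducible cycles. The result is a product of integrals, one of which is the integral of $\overline{\pi_2^*\omega'}$ over the cycle $V$ representing $a_{v_2}$. It vanishes for degree reasons unless $\dim V=\nu/2$. In that case $\dim V<\nu$, and Lemma~\ref{lem:type} applies to this form of type $(0,\nu)$.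
\end{proof}

All of $\Omega^e$ was placed on the first factor for a reason. The form $\pi_1^*\omega\wedge\Omega^e$ has type $(\mu,e)$, and $\mu$ is the full dimension of $\overline{\mathcal M}_{h,M}$. So it vanishes on every proper subvariety, and we may assume that $S_1$ and \emph{all} its markings are as general as we please. The price is that on the second factor only the image in $\overline{\mathcal M}_{h,n}$ is controlled. The generality that we impose is the following.

\begin{lemma}\label{lem:U}
There is a dense Zariski open subset $U\subset\mathcal M_{h,M}$ all of whose points $(Y_1;p,z)$ satisfy: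
\begin{enumerate}
\item[(i)] $Y_1$ has no nonconstant map of degree at most $d$ to a smooth curve of genus $\gamma$ with $1\le\gamma<h$;
\item[(ii)] $\sum c_ip_i\not\sim0$ for every nonzero $(c_i)\in\mathbb Z^N$ with $|c_i|\le d$ and $\sum c_i=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Condition (i) is empty for $h=1$. Let $h\ge2$ and consider maps of degree $\delta$ to curves of genus $\gamma$; here $2\le\delta\le d$, as $\gamma\neq h$. Such a map has at most $2h-2-\delta(2\gamma-2)$ branch points, and the target with its branch points determines the map up to finitely many choices. So the source curves form a constructible subset of $\mathcal M_h$ of dimension at most $2h-2-2(2\gamma-2)+3\gamma-3=2h-1-\gamma$ if $\gamma\ge2$, and at most $2h-2=\dim\mathcal M_{1,2h-2}$ if $\gamma=1$. Both numbers are less than $3h-3$. For (ii), there are finitely many vectors $(c_i)$, and each relation $\sum c_ip_i\sim0$ is a closed condition. It is a proper one: if $c_i\ne0$, the map $p\mapsto\mathcal O(c_ip)$ from $Y_1$ to its Picard variety is nonconstant because $h\ge1$, so moving $p_i$ alone destroys the relation.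
\end{proof}

Let $\mathcal F^\circ\subset\mathcal F$ be the open substack where $(S_1;p,z)\in U$ and $\pi_2(S_2;q)\in\mathcal M_{h,n}$.

\begin{lemma}\label{lem:outside}
If $Z\subset\mathcal F$ is an integral closed substack of dimension $\mu$ disjoint from $\mathcal F^\circ$, then $\int_Z\beta=0$.
\end{lemma}

\begin{proof}
The complement of $\mathcal F^\circ$ is a union of two closed substacks, and $Z$ lies in one of them. Either the image of $Z$ in $\overline{\mathcal M}_{h,M}$ misses $U$ and has dimension less than $\mu$, or its image in $\overline{\mathcal M}_{h,n}$ under $\pi_2\circ\operatorname{pr}_2$ lies in the boundary and has dimension less than $\nu$. Apply Lemma~\ref{lem:type} to $\pi_1^*\omega\wedge\Omega^e$, of type $(\mu,e)$, or to $\overline{\omega'}$, of type $(0,\nu)$.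
\end{proof}

\begin{example}\label{ex:excess}
The stack $\mathcal F$ can have excess dimension even where $S_1$ and $S_2$ are smooth. Let $h=1$, $d=4$, so $\mu=N$. Let $S_1,S_2\to\mathbb P^1$ be double covers of genus $1$ with eight distinct branch points different from $0,\infty$, and let $P=\mathbb P^1/(0\sim\infty)$. Glue the points $p_1,p_2\in S_1$ over $0$ to the points $q_1,q_2\in S_2$ over $\infty$, and the points $p_3,p_4$ over $\infty$ to the points $q_3,q_4$ over $0$. At $N-4$ further points $y_i\in P$ sprout a $\mathbb P^1$ with two markings, join $p_i\in S_1$ to $q_i\in S_2$ over $y_i$ by its double cover as in Section~\ref{sec:model}, and attach copies of the sprout at the two other points over $y_i$. This is an admissible cover with $8+2(N-4)=2N$ branch points. It depends on $N+4$ points of $\mathbb C^*$ up to scaling, so these covers fill a locus of dimension $N+3>\mu$ in $\mathcal F$. They satisfy $p_1+p_2\sim p_3+p_4$, and condition (ii) removes them from $\mathcal F^\circ$.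
\end{example}

\section{The covers in $\mathcal F^\circ$}\label{sec:class}

\begin{proposition}\label{prop:class}
At a point of $\mathcal F^\circ$ all curves $S_v$ are smooth, and $f\colon X'\to Y'$ has the following shape.
\begin{enumerate}
\item[(1)] $Y'=P\cup\bigcup_{\varepsilon\in E(\Gamma)}R_\varepsilon$, where $P$ is smooth of genus $h$ without marked points, and the $R_\varepsilon\cong\mathbb P^1$ are attached at distinct points $y_\varepsilon\in P$ and carry two marked points each.
\item[(2)] The part of $X'$ over $P$ is the disjoint union $W=\bigsqcup_vS_v$, and $W\to P$ is \'etale. If $h\ge2$ each $S_v$ maps isomorphically; if $h=1$ the degrees $d_1,d_2\ge1$ of $S_1,S_2$ add up to $d$.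
\item[(3)] The two points of $W$ glued by an edge $\varepsilon$ lie over $y_\varepsilon$. They are joined by a curve $D_\varepsilon\cong\mathbb P^1$, the double cover of $R_\varepsilon$ branched at its two marked points. At each other point of $W$ over $y_\varepsilon$ a copy of $R_\varepsilon$ is attached. There are no further components.
\end{enumerate}
\end{proposition}

Figure~\ref{fig:cover} shows such a cover. The proof occupies this section. We know little about $X'$ at the start: only that it contains two smooth curves $Y_1,Y_2$ of genus $h$, connected many times through rational curves. We show that $Y_1$ and $Y_2$ have the same image $P$, that $P$ is not rational, and hence that it carries the whole genus of $Y'$.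

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (0,4.2)--(7.5,4.2) node[right]{$S_2$};
\draw[thick] (0,3.2)--(7.5,3.2) node[right]{$S_1$};
\draw[thick] (0,2.2)--(7.5,2.2) node[right]{$S_3$};
\draw[thick] (0,0.5)--(7.5,0.5) node[right]{$P$};
\foreach \x in {1.5,3.5}{
  \draw (\x,3.0)--(\x,4.4); \fill (\x,3.55) circle (1.6pt); \fill (\x,3.85) circle (1.6pt);
  \draw (\x,1.75)--(\x,2.5);}
\draw (6,2.0)--(6,3.4); \fill (6,2.55) circle (1.6pt); \fill (6,2.85) circle (1.6pt);
\draw (6,3.9)--(6,4.65);
\foreach \x in {1.5,3.5,6}{
  \draw (\x,0.75)--(\x,-0.5); \fill (\x,0.1) circle (1.6pt); \fill (\x,-0.2) circle (1.6pt);}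
\draw[->] (4.75,1.7)--(4.75,0.9) node[midway,right]{$f$};
\end{tikzpicture}
\caption{An admissible cover of degree $3$ of the shape that contributes, for a target of genus $h\ge2$. The curves $S_1,S_2,S_3$ map isomorphically to $P$. Vertical segments are projective lines. A segment with two dots upstairs is a double cover of the segment below it, ramified at the dots; the other segments map isomorphically. Only two of the many lines joining $S_1$ to $S_2$ are drawn.}
\label{fig:cover}
\end{figure}

\subsection{Tails, links and satellites}

Let $\operatorname{st}\colon X'\to X$ be the stabilization. The curve $Y_1=S_1$ is smooth. By (N5), applied to forgetting $q_{n+1},\dots,q_N$, the curve $S_2$ is the union of a smooth curve $Y_2$ of genus $h$ and of rational trees, each meeting $Y_2$ in one point; the points of $Y_2$ to which $q_1,\dots,q_n$ contract are distinct; and by (N4) each tree carries at least two of the $q_i$. View $Y_1,Y_2$ as components of $X'$. A \emph{piece} is a connected component of the closure of $X'\setminus(Y_1\cup Y_2)$. Either $\operatorname{st}$ contracts it to a point, or it maps onto a connected component of the closure of $X\setminus(Y_1\cup Y_2)$, that is, onto some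 $S_j$, $j\ge3$, or onto a tree of $S_2$. By (N5) there are three types.
\begin{itemize}
\item A \emph{tail} lies over a smooth point of $X$ on $Y_1\cup Y_2$. It is a rational tree meeting $Y_1\cup Y_2$ in one point.
\item The \emph{satellite} $\Sigma_j$, $j\ge3$, maps onto $S_j$. It has arithmetic genus $h$ and meets $Y_1\cup Y_2$ only in $z_j\in Y_1$.
\item A \emph{link} lies over a tree of $S_2$, or over a node $p_i=q_i$ of $X$ with $q_i\in Y_2$. It is a rational tree that meets $Y_2$ in one point $\bar q$ and $Y_1$ in the points $p_i$, $i\in I$, where $I\ne\emptyset$ indexes the markings $q_i$ that contract to $\bar q$. A node $p_i=q_i$ of $X'$ joining $Y_1$ directly to $Y_2$ is counted as an \emph{empty link}, with $I=\{i\}$.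
\end{itemize}
Each $p_i$ lies on exactly one link, and $p_1,\dots,p_n$ lie on distinct links. A link over a tree of $S_2$ has $|I|\ge2$. The nodes of $X'$ on $Y_1$ are the $p_i$, the $z_j$ and the points where tails are attached; the last two kinds are separating.

\begin{lemma}\label{lem:diff}
Let $\eta\in H^0(Y',\omega_{Y'})$. The only points of $Y_1$ where $f^*\eta$ can have a nonzero residue are the $p_i$. If $f^*\eta$ vanishes on $Y_1$, it vanishes on all tails and links.
\end{lemma}

\begin{proof}
Everything follows from (N3). Residues vanish at separating nodes, which gives the first claim and the vanishing on tails. If $f^*\eta|_{Y_1}=0$, then on a link the residues at the $p_i$ vanish, hence so does the residue at $\bar q$, and a link is a rational tree.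
\end{proof}

\subsection{$Y_1$ and $Y_2$ have the same image}

Let $P_1,P_2$ be the components of $Y'$ onto which $Y_1,Y_2$ map, and suppose $P_1\ne P_2$. The $n$ links through $p_1,\dots,p_n$ then have to travel from $P_1$ to $P_2$, and a curve of genus $h$ offers few exits from $P_1$. Precisely, let $J$ be the connected component containing $P_2$ of the closure of $Y'\setminus P_1$. By (N1), $p_a(P_1)+p_a(J)+|P_1\cap J|-1\le h$, so $|P_1\cap J|\le h+1$. Since $Y_1$ has degree at least $1$ over $P_1$, at most $d-1$ of the $n$ links contain a component mapping onto $P_1$. For any other $i\le n$, the union of $P_2$ and of the image of the link through $p_i$ is connected, contains $f(p_i)$, and consists of components other than $P_1$. So $f(p_i)\in P_1\cap J$. Each point of $P_1\cap J$ has at most $d$ preimages on $Y_1$. Therefore $n\le(d-1)+(h+1)d<(h+2)d$, against the choice of $n$.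

So $P_1=P_2=P$. Let $\gamma\le h$ be the genus of the normalization $\widetilde P$. The map $Y_1\to P$ lifts to $\widetilde P$ and has degree at most $d$, so $\gamma\in\{0,h\}$ by condition (i).

\subsection{The image is not rational}

Suppose $\gamma=0$. Then the genus $h\ge1$ of $Y'$ comes either from a cycle of the dual graph through $P$, as in Example~\ref{ex:excess}, or from a subcurve hanging off $P$. In each case a differential on $Y'$ detects the genus, and its pullback gives a contradiction.

Suppose that some node on $P$ is nonseparating. It lies on a simple cycle of the dual graph of $Y'$, possibly a loop, which passes through the vertex $P$. On the normalization of each component of the cycle, the cycle singles out two distinct points, and there is a differential with simple poles exactly there and residues $+1$ and $-1$. Orienting the cycle, these differentials and $0$ on all other components form a section $\eta$ of $\omega_{Y'}$. On $\widetilde P\cong\mathbb P^1$ we have $\eta=dt/t$ for a coordinate $t$. On $Y_1$ the differential $f^*\eta=d\log f^*t$ has a nonzero residue at every zero and pole of $f^*t$. By Lemma~\ref{lem:diff} these are among the $p_i$. So $\operatorname{div}(f^*t)=\sum c_ip_i$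 is a nonzero principal divisor with $|c_i|\le d$, against condition (ii).

So all nodes on $P$ are separating. Then $P$ is smooth, each connected component $B$ of the closure of $Y'\setminus P$ meets $P$ in one point, and the arithmetic genera of these components add up to $h$. Choose $B$ with $p_a(B)\ge1$, attached at $y\in P$, and $0\ne\eta\in H^0(B,\omega_B)$, extended by $0$ to $Y'$. Then $f^*\eta=0$ on $Y_1$, so $f^*\eta$ vanishes on tails and links by Lemma~\ref{lem:diff}. Since $Y_2\to P$ is onto, some point $u\in Y_2$ lies over $y$. It is a node of $X'$ whose other branch lies over $B$. Let $D$ be the connected component through $u$ of the union of the components of $X'$ over $B$. By Lemma~\ref{lem:sub} it maps onto every component of $B$, so $f^*\eta|_D\ne0$. On the other hand $D$ is connected and contains neither $Y_1$ nor $Y_2$, so it lies in a piece; the piece meets $Y_2$, so it is a tail or a link. This is a contradiction, and $\gamma=h$.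

\subsection{The part over $P$}

By (N2), $P$ is smooth of genus $h$ and $Y'$ is the union of $P$ and disjoint rational trees $R_y$, each attached at one point $y\in P$. A component of $X'$ over $P$ has geometric genus at least $h\ge1$. Tails and links have only rational components, and a satellite, of arithmetic genus $h$, has at most one component of geometric genus at least $h$. So the components over $P$ are $Y_1$, $Y_2$ and at most one component in each satellite, and all have geometric genus exactly $h$.

If $h\ge2$, Riemann--Hurwitz gives $2h-2\ge\delta(2h-2)$ for the degree $\delta$ of such a component, so $\delta=1$. The total degree is $d=2+r$, so every satellite $\Sigma_j$ contains exactly one of them, $Y_j$. By (N2), $Y_j$ is smooth and $\Sigma_j$ is $Y_j$ with rational trees attached, each at one point. The same holds for $S_j$, which has a single marking; so $S_j=Y_j$ by (N4). If $h=1$ there are no satellites, and $Y_1,Y_2$ are \'etale over $P$ by Riemann--Hurwitz, of degrees $d_1+d_2=d$.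

Let $W$ be the union of the components over $P$. They are pairwise disjoint, since a node joining two of them would have both branches over $P$ and would map to a node of the smooth curve $P$. In particular no link is empty. The map $W\to P$ is \'etale. Hence $P$ contains no marked point, and $f$ is unramified at all nodes of $X'$ lying over points of $P$.

\subsection{The part over the trees}

Let $D$ be a connected component of the closure of $X'\setminus W$. It is a tail, a link, or one of the trees attached to $Y_j$ in a satellite; so it is a rational tree. It is also a connected component of the part of $X'$ over some $R_y$, so it has a degree over $R_y$ by Lemma~\ref{lem:sub}. The points of $D$ over $y$ are the points of $D\cap W$, and $f$ is unramified there, so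
\[
\deg(D\to R_y)=|D\cap W|,\qquad f(D\cap W)=\{y\}.
\]
If $|D\cap W|=1$ then $D\cong R_y$. This covers the tails, and all trees in $\Sigma_j$ except the one containing $z_j$. That one meets $W$ in $z_j$ and in one point of $Y_j$, which is $w_j$ because $\operatorname{st}$ contracts the tree to the node $z_j=w_j$. It has degree $2$.

Now let $D$ be a link, so that $f(p_i)=y$ for all $i\in I$. The points $f(p_1),\dots,f(p_N)$ are distinct. For $h\ge2$ this holds because $Y_1\cong P$. For $h=1$, choose origins making $Y_1\to P$ an isogeny; if $f(p_i)=f(p_j)$ with $i\ne j$, then $p_i-p_j$ lies in a kernel of order $d_1$, so $d_1p_i-d_1p_j\sim0$, against condition (ii). Hence $|I|=1$ for every link. It follows that $S_2$ has no trees, so $S_2=Y_2$, and the link through $p_i$ meets $W$ in $p_i$ and $q_i$ and has degree $2$.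

So each edge $\varepsilon$ gives one tree $D_\varepsilon$ of degree $2$, over a tree $R_\varepsilon=R_{y_\varepsilon}$, and all other $D$ have degree $1$. The $y_\varepsilon$ are distinct: they are the images of the $p_i$ and, for $h\ge2$, of the $z_j$ under $Y_1\cong P$. Lemma~\ref{lem:sub} for $D_\varepsilon\to R_\varepsilon$ reads $-2=2\cdot(-2)+\sum(e_x-1)$, so $D_\varepsilon$ has two ramification points at smooth points, and the trees of degree $1$ have none. Each marked point of $Y'$ has exactly one ramification point above it. So $R_\varepsilon$ carries exactly two marked points, and any other $R_y$ carries none. By (N4) there is no other $R_y$, and $R_\varepsilon\cong\mathbb P^1$. Then $D_\varepsilon$ has no node, so it is the smooth connected double cover of $R_\varepsilon$ branched at the two marked points. Every point of $W$ over $y_\varepsilon$ is a node of $X'$, so it lies on $D_\varepsilon$ or on a copy of $R_\varepsilon$. This proves Proposition~\ref{prop:class}.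

\section{The intersection formula}\label{sec:formula}

Proposition~\ref{prop:class} says that a point of $\mathcal F^\circ$ is determined by the \'etale cover $W\to P$ with its markings and by the distribution of the labels. Define a space $\mathcal G$ with a map to $\overline{\mathcal M}_\Gamma$ as follows.
\begin{itemize}
\item For $h\ge2$, $\mathcal G=U$, mapping by $(Y;p,z)\mapsto\bigl((Y;p,z),(Y;p),(Y;z_j)_{j\ge3}\bigr)$. Here $P=Y$ and $W$ consists of $d$ copies of $Y$.
\item For $h=1$, $\mathcal G=\bigsqcup_{d_1+d_2=d}\mathcal G_{d_1,d_2}$, where $\mathcal G_{d_1,d_2}$ parametrizes connected \'etale covers $E_1\to E$, $E_2\to E$ of degrees $d_1,d_2\geq 1$ of a smooth curve of genus $1$, with points $p_i\in E_1$, $q_i\in E_2$ $(1\le i\le N)$ having common images $y_i\in E$, such that the $y_i$ are distinct and $(E_1;p)\in U$. It maps by $((E_1;p),(E_2;q))$.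
\end{itemize}
In both cases $\mathcal G$ is \'etale over $\mathcal M_{h,M}$ through $(P;y_\varepsilon)$, so it is smooth of pure dimension $\mu$. Let $\mathcal L$ be the set of maps $\{1,\dots,2M\}\to E(\Gamma)$ with all fibers of size $2$; it has $(2M)!/2^M$ elements.

\begin{lemma}\label{lem:param}
There is a morphism $\mathcal G\times\mathcal L\to\mathcal F^\circ_{\mathrm{red}}$ over $\overline{\mathcal M}_\Gamma$ that induces a bijection on irreducible components and is birational on each. In particular $\mathcal F^\circ$ has pure dimension $\mu$ and $\int_{\mathcal F^\circ_{\mathrm{red}}}\beta=|\mathcal L|\int_{\mathcal G}\beta$.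
\end{lemma}

\begin{proof}
Let $R=\mathbb P^1$. Given a point of $\mathcal G\times\mathcal L$, attach a copy of $R$ to $P$ at each $y_\varepsilon$ by the point $1\in R$, and mark $0$ and $\infty$ with the smaller and the larger label assigned to $\varepsilon$. Attach to $W$ the double cover $x\mapsto x^2$ of $R$, gluing $x=1$ to the point of $S_1$ and $x=-1$ to the other point belonging to $\varepsilon$. Attach copies of $R$ at the remaining $d-2$ points of $W$ over $y_\varepsilon$. In a family, all attaching points form sections or, for the remaining points, a finite \'etale multisection, and constant families are glued along them; so the construction works over $\mathcal G$. The result is an admissible cover with $2M=b$ branch points whose stabilization is the glued curve. This defines the morphism, which factors through $\mathcal F^\circ_{\mathrm{red}}$ as $\mathcal G$ is reduced.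

It is surjective on complex points by Proposition~\ref{prop:class}: a $\mathbb P^1$ with three labeled points is unique up to unique isomorphism, and so is its connected double cover branched at two of them with labeled preimages of the third. It is injective on isomorphism classes because $W=\bigsqcup S_v\to P$, the markings and the labels are read off from the point of $\mathcal F^\circ$.

Points on both sides have no nontrivial automorphisms. An automorphism of finite order $m\ge2$ of a smooth curve of genus $h$ with $j$ fixed points satisfies $2h-2\ge-2m+j(m-1)$ by Riemann--Hurwitz, so $j\le2+2h/(m-1)\le2h+2$. An automorphism of one of our points preserves each $S_v$ and fixes $N\ge(h+2)d\ge2h+4$ points on $S_1$ and on $S_2$. So it is trivial on $S_1$ and $S_2$, hence on $P$, hence on the $S_j\cong P$. It is trivial on $R_\varepsilon$, which has three special points, on the copies of $R_\varepsilon$, and on $D_\varepsilon$, because the deck involution exchanges the two attaching points.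

Thus we have a bijective morphism of reduced algebraic spaces with source of pure dimension $\mu$. Every component of the target is dominated by a component of the source, and by injectivity it has dimension $\mu$. Conversely each component of the source has an image of dimension $\mu$, dense in a component of the target, and two of them cannot dominate the same component, since their images would meet. An injective dominant morphism of integral spaces is birational in characteristic $0$.
\end{proof}

\begin{lemma}\label{lem:mult}
The restriction of $\xi^![\overline{\mathcal H}]$ to $\mathcal F^\circ$ is $2^M[\mathcal F^\circ_{\mathrm{red}}]$.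
\end{lemma}

\begin{proof}
At a point of $\mathcal F^\circ$ the nodes of $Y'$ are the $y_\varepsilon$, and $f$ is unramified at all nodes. By \eqref{eq:local}, $\overline{\mathcal H}$ is smooth there, with coordinates the $\mu$ deformation parameters of $(P;y_\varepsilon)$ and the $M$ smoothing parameters $t_\varepsilon$. By Section~\ref{sec:strata}, $\mathcal F^\circ$ is \'etale locally the closed subspace of $\overline{\mathcal H}$ defined by the pullbacks $s_\varepsilon$ of the smoothing parameters of the nodes of $X$.

The functions $s_\varepsilon$ and $t_\varepsilon$ have the same zero set. If $t_\varepsilon\ne0$, both nodes on $D_\varepsilon$ are smoothed, and so is the node of $X$; if $t_\varepsilon=0$, the curve $D_\varepsilon$ persists, and so does the node. As $t_\varepsilon$ is a prime element of a regular local ring, $s_\varepsilon$ is a unit times $t_\varepsilon^m$ for some $m\ge1$. To find $m$, restrict to the arc $t_\varepsilon=\tau$ with all other coordinates zero. The two nodes on $D_\varepsilon$ have equations $uv=\tau$, so the total space of the family $X'$ is a smooth surface near $D_\varepsilon$. There $D_\varepsilon$ has intersection number $0$ with the fiber and meets the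 rest of it in two points, so $D_\varepsilon^2=-2$. The stabilization contracts $D_\varepsilon$ to the point $xw=\text{unit}\cdot\tau^m$, and it is the minimal resolution of that point, since $D_\varepsilon$ is not a $(-1)$-curve. The minimal resolution of $xw=\tau^m$ has a chain of $m-1$ exceptional curves. So $m=2$, as in the local model of Section~\ref{sec:model}.

Hence $\mathcal F^\circ$ is cut out by the regular sequence $(t_\varepsilon^2)$ of length $M$, the codimension of $\xi$. In this situation the refined Gysin class is the fundamental class $[\mathcal F^\circ]$, and the length of $\mathbb C[[t_\varepsilon:\varepsilon\in E(\Gamma)]]/(t_\varepsilon^2)$ is $2^M$.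
\end{proof}

\begin{proposition}\label{prop:formula}
For $N\ge n\ge(h+2)d$ and all holomorphic $\nu$-forms $\omega,\omega'$ on $\overline{\mathcal M}_{h,n}$,
\[
\int_{\overline{\mathcal M}_\Gamma}\xi^*\phi_*[\overline{\mathcal H}_{g/h,d}]\cup\beta=(2M)!\int_{\mathcal G}\beta ,
\]
and the integral on the right converges absolutely.
\end{proposition}

\begin{proof}
Let $Z_1,\dots,Z_l$ be the closures in $\mathcal F$ of the components of $\mathcal F^\circ_{\mathrm{red}}$. By Lemma~\ref{lem:mult} the class $\xi^![\overline{\mathcal H}]-2^M\sum[Z_i]$ restricts to $0$ on $\mathcal F^\circ$. By the exact sequence $A_\mu(\mathcal F\setminus\mathcal F^\circ)\to A_\mu(\mathcal F)\to A_\mu(\mathcal F^\circ)\to0$ it is represented by a cycle disjoint from $\mathcal F^\circ$, on which $\beta$ integrates to $0$ by Lemma~\ref{lem:outside}. So the left side is $2^M\sum\int_{Z_i}\beta$, which is $2^M|\mathcal L|\int_{\mathcal G}\beta$ by Lemma~\ref{lem:param}. The $Z_i$ are proper, which gives the convergence.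
\end{proof}

\section{Targets of genus at least two}\label{sec:higher}

\begin{proof}[Proof of Theorem~\ref{thm:A} for $h\ge2$]
By Lemma~\ref{lem:higher} there are $n\ge(h+2)d$ and a nonzero holomorphic $\nu$-form $\omega$ on $\overline{\mathcal M}_{h,n}$. Let $g\ge hd+n-1$, put $N=g-hd+1\ge n$, and take $\omega'=\omega$. On $\mathcal G=U$ both $\pi_1\circ\operatorname{pr}_1$ and $\pi_2\circ\operatorname{pr}_2$ send $(Y;p,z)$ to $(Y;p_1,\dots,p_n)$, so
\[
i^{\nu^2}\int_{\mathcal G}\beta=\int_Ui^{\nu^2}\,\pi_1^*\omega\wedge\overline{\pi_1^*\omega}\wedge\Omega^e .
\]
On $\mathcal M_{h,M}$ the map $\pi_1$ is a submersion with fibers of dimension $e$. At each point the integrand is the product of the nonnegative volume form $i^{\nu^2}\omega\wedge\overline\omega$ of the base and the restriction of $\Omega^e$ to the fiber. It is nonnegative everywhere, and positive on the dense open set where $\pi_1^*\omega\ne0$ and $\Omega>0$. So the integral is nonzero. By Proposition~\ref{prop:formula} and Lemma~\ref{lem:taut}, $\phi_*[\overline{\mathcal H}_{g/h,d}]$ is not tautological.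
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Keep $n,g,N,\omega$ as above. The irreducible components of $\overline{\mathcal H}$ are the closures of the connected components of the smooth dense open substack $\mathcal H$, and on each of these the monodromy group is constant up to conjugation. We compute it near a cover $f$ coming from $\mathcal F^\circ$.

Let $P_0$ be the complement in $P$ of small open disks around the $y_\varepsilon$. Let $f_t\colon X_t\to Y_t$ be a cover of smooth curves close to $f$. Away from the nodes the family of covers is topologically trivial, and near each node of $X'$ the map $f$ is a local isomorphism, as are its deformations. So $Y_t$ is the union of a copy of $P_0$ and of disks $B_\varepsilon$, each replacing $R_\varepsilon$ and containing two branch points. Over $P_0$ the cover $f_t$ is trivial, with sheets numbered by $S_1,\dots,S_d$. Over $B_\varepsilon$ it consists of $d-2$ trivial sheets and a connected double cover, coming from $D_\varepsilon$, that joins the two sheets linked by $\varepsilon$. By van Kampen's theorem the fundamental group of $Y_t$ minus the branch points is generated by loops in $P_0$, with trivial monodromy, and by loops around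 the branch points in the $B_\varepsilon$, with monodromy $(1\,2)$ or $(1\,j)$, $3\le j\le d$. All these transpositions occur, and they generate $S_d$.

Let $\overline{\mathcal H}'$ be the union of the components with another monodromy group, so that $[\overline{\mathcal H}]=[\overline{\mathcal H}^\natural]+[\overline{\mathcal H}']$. We have shown that the closed substack $\mathcal F'=\overline{\mathcal M}_\Gamma\times_{\overline{\mathcal M}_g}\overline{\mathcal H}'$ of $\mathcal F$ is disjoint from $\mathcal F^\circ$. The class $\xi^*\phi_*[\overline{\mathcal H}']$ is pushed forward from $A_\mu(\mathcal F')$, so it pairs to $0$ with $\beta$ by Lemma~\ref{lem:outside}. Hence $\xi^*\phi_*[\overline{\mathcal H}^\natural]$ has the same nonzero pairing with $\beta$ as $\xi^*\phi_*[\overline{\mathcal H}]$, and Lemma~\ref{lem:taut} applies.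
\end{proof}

\section{Elliptic targets and Hecke operators}\label{sec:elliptic}

Let $h=1$. Then $M=N$, $g=N+1$, $e=N-n$. Let $n\ge3d$ be odd, $k=n+1$, and take $\omega=\omega_F$, $\omega'=\omega_{F'}$ with $F,F'\in S_k$. Now $E_1$ and $E_2$ are different curves and the integrand has no sign, so we compute the integral.

\subsection{Hecke operators as correspondences on $\mathcal M_{1,n}$}

Recall the Hecke operators on $S_k$,
\[
(T_mF)(\tau)=m^{k-1}\sum_{a\delta=m}\ \sum_{0\le j<\delta}\delta^{-k}F\Bigl(\frac{a\tau+j}\delta\Bigr),
\]
with $a,\delta$ positive. They are self-adjoint for the Petersson product and satisfy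
\begin{equation}\label{eq:hecke}
T_iT_j=\sum_{l\mid\gcd(i,j)}l^{k-1}T_{ij/l^2},\qquad a_1(T_mF)=a_m(F),
\end{equation}
where $F=\sum_{i\ge1}a_i(F)q^i$ and $q=e^{2\pi i\tau}$.

Let $\mathcal T_m$ parametrize connected \'etale covers $E'\to E$ of degree $m$ with points $p_1,\dots,p_n\in E'$ whose images $y_1,\dots,y_n$ are distinct. It has two maps to $\mathcal M_{1,n}$: $\operatorname{tar}$, remembering $(E;y)$, which is representable, finite and \'etale, and $\operatorname{src}$, remembering $(E';p)$. For a form $\eta$ on $\mathcal T_m$ let $\operatorname{tar}_*\eta$ be its trace, the sum over the local sheets.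

\begin{lemma}\label{lem:trace}
$\operatorname{tar}_*\operatorname{src}^*\omega_F=\omega_{T_mF}$.
\end{lemma}

\begin{proof}
Work over $(\mathbb C/\Lambda_\tau;z_1,\dots,z_{n-1},0)$. Covers $E'\to E$ with a point $p_n$ over $0$ correspond to sublattices of index $m$, and these are the $\Lambda'=\mathbb Z(a\tau+j)+\mathbb Z\delta$ with $a\delta=m$, $0\le j<\delta$. For $i<n$ the point $p_i$ is $z_i+\lambda_i$ with $\lambda_i\in\Lambda_\tau/\Lambda'$, which gives $m^{n-1}$ choices in all. With $\tau'=(a\tau+j)/\delta$ we have $\Lambda'=\delta\Lambda_{\tau'}$, so $(E';p)\cong(\mathbb C/\Lambda_{\tau'};(z_i+\lambda_i)/\delta,0)$. Since $d\tau'=(a/\delta)\,d\tau$ and $d\lambda_i$ is a multiple of $d\tau$, on this sheet $\operatorname{src}^*\omega_F=a\,\delta^{-n}F(\tau')\,d\tau\wedge dz_1\wedge\dots\wedge dz_{n-1}$. Summing over the sheets and using $m^{n-1}a\,\delta^{-n}=m^n\delta^{-n-1}=m^{k-1}\delta^{-k}$ gives the claim.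
\end{proof}

\subsection{Evaluation of the integral}

Let $c_\Omega$ be the number $\pi_{1*}[\Omega^e]\in H^0(\overline{\mathcal M}_{1,n})$. It is the integral of $\Omega^e$ over a general fiber of $\pi_1$, on which $\Omega$ is semipositive and generically positive. So $c_\Omega>0$, and $c_\Omega=1$ if $e=0$.

\begin{proposition}\label{prop:Q}
With $Q_d=\sum_{d_1+d_2=d}d_2^{\,e}\,T_{d_1}T_{d_2}$, the sum running over $d_1,d_2\ge1$,
\[
\int_{\overline{\mathcal M}_\Gamma}\xi^*\phi_*[\overline{\mathcal H}_{g/1,d}]\cup\beta=(2N)!\;c_\Omega\,C_n\,\langle Q_dF,F'\rangle .
\]
\end{proposition}

\begin{proof}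
For $j=N$ and $j=n$ let $\widehat{\mathcal G}^{\,j}$ be defined like $\mathcal G_{d_1,d_2}$, with $j$ pairs of points and without the condition involving $U$. The space $\widehat{\mathcal G}^{\,N}$ has pure dimension $N$ and is quasi-finite over $\mathcal M_{1,N}$ through $(E_1;p)$, because $E_1$ has finitely many \'etale quotients of degree $d_1$ and $E$ finitely many covers of degree $d_2$. So each component dominates $\mathcal M_{1,N}$, and $\mathcal G_{d_1,d_2}$ has a complement of measure zero in $\widehat{\mathcal G}^{\,N}$.

Forget the pairs $(p_i,q_i)$ with $i>n$ to get $\widehat{\mathcal G}^{\,N}\to\widehat{\mathcal G}^{\,n}$. Let $\operatorname{src}_1,\operatorname{src}_2\colon\widehat{\mathcal G}^{\,n}\to\mathcal M_{1,n}$ remember $(E_1;p)$ and $(E_2;q)$. Then $\beta$ is the product of the pullback of the top form $\operatorname{src}_1^*\omega_F\wedge\overline{\operatorname{src}_2^*\omega_{F'}}$ from $\widehat{\mathcal G}^{\,n}$ and the pullback of $\Omega^e$ from $\mathcal M_{1,N}$. A point of a fiber is a choice of $p_{n+1},\dots,p_N\in E_1$ such that all $y_i$ are distinct, and of one of the $d_2$ preimages $q_i$ of each new $y_i$. So the fiber is a covering of degree $d_2^{\,e}$ of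 a dense open subset of the fiber of $\pi_1$ over $(E_1;p_1,\dots,p_n)$, and for a general fiber the integral of $\Omega^e$ is $d_2^{\,e}c_\Omega$. By Fubini's theorem, which applies by absolute convergence,
\[
\int_{\mathcal G_{d_1,d_2}}\beta=d_2^{\,e}\,c_\Omega\int_{\widehat{\mathcal G}^{\,n}}\operatorname{src}_1^*\omega_F\wedge\overline{\operatorname{src}_2^*\omega_{F'}} .
\]
By definition $\widehat{\mathcal G}^{\,n}=\mathcal T_{d_1}\times_{\mathcal M_{1,n}}\mathcal T_{d_2}$, the product being taken along the maps $\operatorname{tar}$. Its sheets over $\mathcal M_{1,n}$ are pairs of sheets, so the trace of the integrand is the product of the traces. By Lemmas~\ref{lem:trace} and~\ref{lem:genus1} the last integral equals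
\[
\int_{\mathcal M_{1,n}}\omega_{T_{d_1}F}\wedge\overline{\omega_{T_{d_2}F'}}=C_n\langle T_{d_1}F,T_{d_2}F'\rangle=C_n\langle T_{d_1}T_{d_2}F,F'\rangle .
\]
Sum over $(d_1,d_2)$ and apply Proposition~\ref{prop:formula}.
\end{proof}

By \eqref{eq:hecke} the first operators are
\[
Q_2=T_1,\qquad Q_3=(1+2^e)\,T_2,\qquad Q_4=2^{e+k-1}\,T_1+(1+3^e)\,T_3+2^e\,T_4 .
\]
For $d=2$, $n=N=11$ and $F=F'=\Delta$ the proposition is the formula of Section~\ref{sec:model}. In general the largest value of $d_1d_2$ is $\lfloor d^2/4\rfloor$, attained at $d_1=\lfloor d/2\rfloor$, and all coefficients in \eqref{eq:hecke} are positive. Therefore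
\begin{equation}\label{eq:Q}
Q_d=\sum_{m\le\lfloor d^2/4\rfloor}c_{d,m}T_m\quad\text{with all }c_{d,m}\ge0\text{ and }c_{d,\lfloor d^2/4\rfloor}>0 .
\end{equation}
In a fixed weight this does not yet show $Q_d\ne0$: we have $a_1(Q_d\Delta)=\sum c_{d,m}a_m(\Delta)$, and $\Delta=q-24q^2+\cdots$ has coefficients of both signs. In large weight no cancellation is possible.

\begin{lemma}\label{lem:indep}
For $s\ge1$ the operators $T_1,\dots,T_s$ on $S_{12s}$ are linearly independent.
\end{lemma}

\begin{proof}
Let $E_4=1+\cdots$ be the Eisenstein series of weight $4$. For $1\le j\le s$ the form $\Delta^jE_4^{3(s-j)}=q^j+\cdots$ lies in $S_{12s}$. The matrix of the coefficients $a_1,\dots,a_s$ of these forms is triangular with $1$ on the diagonal, so there are $F_1,\dots,F_s\in S_{12s}$ with $a_i(F_j)=\delta_{ij}$ for $1\le i,j\le s$. If $\sum_{m\le s}x_mT_m=0$, then $0=a_1\bigl(\sum x_mT_mF_j\bigr)=\sum x_ma_m(F_j)=x_j$.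
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}(1) and of Theorem~\ref{thm:A} for $h=1$}

Put $s=\lfloor d_0^2/4\rfloor$, $k=12s$, $n=12s-1$ and $N=g-1\ge n$. Since $s\ge(d_0^2-1)/4$, we have $n\ge3d_0^2-4\ge3d_0$, so Proposition~\ref{prop:Q} applies to all $d$ with $2\le d\le d_0$. The graph $\Gamma$, the form $\beta$ and the constant $(2N)!\,c_\Omega C_n\neq0$ do not depend on $d$; only the auxiliary set $U$ does, and it does not appear in the formula.

Suppose that $\sum_{d=2}^{d_0}x_d\,\phi_*[\overline{\mathcal H}_{g/1,d}]$ is tautological. By Lemma~\ref{lem:taut} and Proposition~\ref{prop:Q}, $\langle\sum x_dQ_dF,F'\rangle=0$ for all $F,F'\in S_k$, so $\sum x_dQ_d=0$. The numbers $\lfloor d^2/4\rfloor$ increase strictly with $d$, the step from $d$ to $d+1$ being $\lceil d/2\rceil$, and they are at most $s$. By \eqref{eq:Q} the operator $T_s$ occurs only in $Q_{d_0}$, with nonzero coefficient, so $x_{d_0}=0$ by Lemma~\ref{lem:indep}. Descending induction on $d$ gives $x_d=0$ for all $d$. This proves the first claim. Taking $d_0=d$ gives the last claim, which contains Theorem~\ref{thm:A} for $h=1$.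

For the primitive loci we prove
\begin{equation}\label{eq:prim}
\phi_*[\overline{\mathcal H}_{g/1,d}]=\sum_{m\mid d,\ m<d}\sigma_1(m)\;\phi_*[\overline{\mathcal H}^{\mathrm{prim}}_{g/1,d/m}],\qquad\sigma_1(m)=\sum_{\delta\mid m}\delta .
\end{equation}
A cover $X\to E$ of smooth curves is primitive exactly when $\pi_1(X)\to\pi_1(E)$ is onto. In general it factors, uniquely up to unique isomorphism, as $X\to E'\to E$, where $E'\to E$ is the \'etale cover belonging to the image of $\pi_1(X)$ and $X\to E'$ is primitive. The degree $m$ of $E'\to E$ divides $d$, it is less than $d$ because $g\ge2$, and it is locally constant; let $\mathcal H^{(m)}\subset\mathcal H_{g/1,d}$ be the open and closed substack where it equals $m$. The maps $X\to E$ and $X\to E'$ have the same ramification points, so $X\to E'$ is simply branched with distinct branch points $y_i'$, labeled like their images in $E$. This defines $\mathcal H^{(m)}\to\mathcal H^{\mathrm{prim}}_{g/1,d/m}$, compatible with $\phi$. Its fiber over $X\to E'$ consists of the \'etale quotients $E'\to E$ of degree $m$ under which the $y_i'$ keep distinct images. These have no automorphisms under $E'$, as $E'\to E$ is onto, so the map is representable.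 The quotients correspond to the subgroups of order $m$ of $E'=\mathbb C/\Lambda$, that is, to lattices $\Lambda''\supset\Lambda$ of index $m$. The rule $\Lambda''\mapsto m\Lambda''$ matches these with the sublattices of index $m$, and the list in the proof of Lemma~\ref{lem:trace} has $\sigma_1(m)$ entries. The images of the $y'_i$ are distinct for all quotients if no difference $y_i'-y_j'$ is $m$-torsion. This holds on a dense open subset of $\mathcal M_{1,b}$, hence of $\mathcal H^{\mathrm{prim}}_{g/1,d/m}$, which is \'etale over it. So the map has degree $\sigma_1(m)$ over every component, and \eqref{eq:prim} follows by summing over $m$.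

The system \eqref{eq:prim} for $2\le d\le d_0$ expresses $d_0-1$ classes that are independent modulo tautological classes through the $d_0-1$ primitive classes. So the primitive classes are independent modulo tautological classes as well. This completes the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}.

\begin{remark}
The weight $12\lfloor d^2/4\rfloor$ serves only to guarantee $Q_d\ne0$; Proposition~\ref{prop:Q} needs only $n\ge3d$ odd. For $d=3$ one may take $n=11$, since $a_1(Q_3\Delta)=-24(1+2^e)\ne0$. With $F=\Delta$ and $F'=Q_3\Delta$ this shows that $\phi_*[\overline{\mathcal H}_{g/1,3}]$ is non-tautological for $g\ge12$, where Theorem~\ref{thm:B} asks for $g\ge24$.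
\end{remark}

\begin{thebibliography}{9}

\bibitem{GP}
Graber and Pandharipande, \emph{Constructions of nontautological classes on moduli spaces of curves}, Michigan Math. J. \textbf{51} (2003).

\bibitem{Lian}
Carl Lian, \emph{Non-tautological Hurwitz cycles}, arXiv:2101.11050 (2021).

\end{thebibliography}
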